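\title{The exact stretch of semi-arithmetic quadrilateral groups}

\begin{abstract}
The stretch of a semi-arithmetic Fuchsian group is the infimum of the Lipschitz constants of the maps $\mathbb H\to\mathbb H^r$ that are equivariant under the Galois conjugates of the group. We compute it for the orientation-preserving subgroups of the reflection groups of hyperbolic quadrilaterals with angles $\pi/2,\pi/2,\pi/2,\pi/n$, $3\le n\le\infty$, and we show that the infimum is attained. An explicit group of signature $(0;2,2,2,\infty)$ over $\mathbb Q(\sqrt5)$ has stretch $\operatorname{arcsinh}\varphi/\operatorname{arcsinh}\varphi^{-1}\approx2.154$, where $\varphi$ is the golden ratio, and the values obtained for $n=\infty$ are dense in a half-line.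
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Semi-arithmetic groups and their stretch}

Let $\Gamma<\mathrm{PSL}(2,\mathbb R)$ be a cofinite Fuchsian group, that is, a discrete subgroup whose quotient of the hyperbolic plane $\mathbb H$ has finite area, and let $\Gamma^{(2)}$ be the subgroup generated by the squares of the elements of $\Gamma$. Following Schaller and Wolfart, $\Gamma$ is called \emph{semi-arithmetic} if $\Gamma^{(2)}$ is contained in an arithmetic group acting on a product $\mathbb H^r$ of hyperbolic planes. Concretely, this means: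
\begin{itemize}
\item[(S1)] the traces of the elements of $\Gamma^{(2)}$ (defined up to sign) are algebraic integers and generate a totally real number field $k$;
\item[(S2)] the preimage of $\Gamma^{(2)}$ in $\mathrm{SL}(2,\mathbb R)$ lies in the norm-one group of an order of a quaternion algebra $\mathcal A\subset M_2(\mathbb R)$ over $k$.
\end{itemize}
Here a quaternion algebra over $k$ is a central simple $k$-algebra of dimension $4$, and an order is a subring that is a finitely generated $\mathcal O_k$-module and spans the algebra over $k$. For an embedding $\sigma:k\to\mathbb R$, the real algebra $\mathcal A_\sigma=\mathcal A\otimes_{k,\sigma}\mathbb R$ is isomorphic either to $M_2(\mathbb R)$ or to Hamilton's quaternions; the place $\sigma$ is called \emph{split} in the first case and \emph{ramified} in the second. Let $\sigma_1=\mathrm{id},\sigma_2,\dots,\sigma_r$ be the split places. Each of them gives a representation $\rho_\sigma:\Gamma^{(2)}\to\mathrm{PSL}(2,\mathbb R)$, with $\rho_{\mathrm{id}}=\mathrm{id}$, and the discrete representation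
\[
\rho_0=(\rho_{\sigma_1},\dots,\rho_{\sigma_r}):\Gamma^{(2)}\to\mathrm{PSL}(2,\mathbb R)^r
\]
has its image in an arithmetic group acting on $\mathbb H^r$. The number $r=\mathrm{a.dim}(\Gamma)$ is the \emph{arithmetic dimension} of $\Gamma$. By the Skolem--Noether theorem, two isomorphisms $\mathcal A_\sigma\to M_2(\mathbb R)$ differ by conjugation by an element of $\mathrm{GL}(2,\mathbb R)$. So $\rho_\sigma$ is well defined up to conjugation by an isometry of $\mathbb H$, and nothing below depends on this choice.

Give $\mathbb H^r$ the distance $d(x,y)=\max_i d_{\mathbb H}(x_i,y_i)$, so that a map $f=(f_1,\dots,f_r):\mathbb H\to\mathbb H^r$ is $K$-Lipschitz exactly when every $f_i$ is. The map $f$ is \emph{$\rho_0$-equivariant} if $f(\gamma z)=\rho_0(\gamma)f(z)$ for all $\gamma\in\Gamma^{(2)}$ and $z\in\mathbb H$. The group $\Gamma$ has \emph{stretch at most $L$} if there is a $\rho_0$-equivariant $K$-Lipschitz map with $K\le L$, and its \emph{stretch} $\delta(\Gamma)$ is the infimum of all such $L$.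

The stretch measures how much Galois conjugation expands the geometry of $\Gamma$, and this expansion can be read on lengths. For an isometry $g$ of $\mathbb H$ let $\ell(g)=\inf_z d(z,gz)$ be its translation length. For $g\in\mathrm{PSL}(2,\mathbb R)$ one has $|\operatorname{tr}g|=2\cosh(\ell(g)/2)$ if $|\operatorname{tr}g|>2$ (the hyperbolic case) and $\ell(g)=0$ otherwise. If $f$ is $\rho_0$-equivariant and $K$-Lipschitz, then
\[
\ell(\rho_{\sigma_i}(\gamma))\le d\bigl(f_i(z),\rho_{\sigma_i}(\gamma)f_i(z)\bigr)=d\bigl(f_i(z),f_i(\gamma z)\bigr)\le K\,d(z,\gamma z)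
\]
for every $z$, and taking the infimum over $z$ gives $\ell(\rho_{\sigma_i}(\gamma))\le K\ell(\gamma)$. Hence
\begin{equation}\label{eq:lower}
\delta(\Gamma)\ \ge\ \frac{\ell(\rho_\sigma(\gamma))}{\ell(\gamma)}\qquad\text{for every split $\sigma$ and every hyperbolic $\gamma\in\Gamma^{(2)}$.}
\end{equation}
The place $\sigma=\mathrm{id}$ gives $\delta(\Gamma)\ge1$. If $r=1$, the identity map shows that $\delta(\Gamma)=1$, and if there is a holomorphic equivariant map, the Schwarz--Pick lemma gives the same conclusion. It is known that $\delta(\Gamma)=1$ for arithmetic Fuchsian groups and for semi-arithmetic groups admitting a modular embedding, that having stretch at most $L$ is invariant under commensurability, and that there are semi-arithmetic groups with arbitrarily large stretch, for which only lower bounds are known. This paper answers the following problem from the work of Belolipetsky, Cosac, D\'oria and Teixeira Paula \cite{BCDP}.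

\medskip
\noindent\textbf{Problem.} Exhibit an explicit semi-arithmetic group $\Gamma$ with $\delta(\Gamma)>1$ and determine $\delta(\Gamma)$ exactly.
\medskip

The natural guess is that $\delta(\Gamma)$ equals the supremum of the ratios in \eqref{eq:lower}. Two things stand between this guess and a number: the supremum runs over infinitely many conjugacy classes, and a matching upper bound needs an actual equivariant map. A single construction removes both, because a $K$-Lipschitz equivariant map together with one element $\gamma$ of ratio $K$ determines the supremum and the stretch at once.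

\subsection{Results}

Throughout, $\varphi=\frac{1+\sqrt5}2$.

\begin{theorem}\label{thm:golden}
Let $a=\operatorname{arcsinh}\varphi$ and $b=\operatorname{arcsinh}(\varphi^{-1})$, so that $\sinh a\sinh b=1$, and let $\Gamma<\mathrm{PSL}(2,\mathbb R)$ be generated by
\[
r_O=\begin{pmatrix}0&-1\\1&0\end{pmatrix},\qquad r_A=\begin{pmatrix}0&-e^{a}\\e^{-a}&0\end{pmatrix},\qquad r_B=\begin{pmatrix}\sinh b&-\cosh b\\ \cosh b&-\sinh b\end{pmatrix},
\]
the half-turns about $O=i$, $A=ie^a$ and $B=\tanh b+i/\cosh b$. Then $\Gamma$ is a cofinite Fuchsian group of signature $(0;2,2,2,\infty)$, it is semi-arithmetic with $k=\mathbb Q(\sqrt5)$ and $\mathrm{a.dim}(\Gamma)=2$, and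
\[
\delta(\Gamma)=\frac{\operatorname{arcsinh}\varphi}{\operatorname{arcsinh}\varphi^{-1}}=\frac{\log\bigl(\varphi+\sqrt{\varphi^2+1}\bigr)}{\log\bigl(\varphi^{-1}+\sqrt{\varphi^{-2}+1}\bigr)}\approx2.154 .
\]
The infimum defining $\delta(\Gamma)$ is attained.
\end{theorem}

By commensurability invariance, every group commensurable with $\Gamma$ has the same stretch; Remark~\ref{rem:torus} describes a once-punctured torus group among them.

The group of Theorem~\ref{thm:golden} belongs to a family. Let $3\le n\le\infty$ and let $a,b>0$ satisfy $\sinh a\sinh b=\cos(\pi/n)$, where $\cos(\pi/\infty)=1$. There is a quadrilateral $Q(a,b)$ with vertices $O,A,C,B$, right angles at $O,A,B$, side lengths $|OA|=a$ and $|OB|=b$, and angle $\pi/n$ at $C$, which is an ideal vertex if $n=\infty$ (Section~\ref{sec:quad}). Let $\Gamma(a,b)$ be the orientation-preserving subgroup of the group generated by the reflections in the sides of $Q(a,b)$. For $w\in\mathbb R$ put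
\[
\Lambda(w)=\tfrac12\operatorname{arccosh}\max(1,|2w-1|).
\]
The double-angle formulas give $\cosh^2\Lambda(w)=w$ for $w\ge1$, $\Lambda(w)=0$ for $0\le w\le1$, and $\sinh^2\Lambda(w)=-w$ for $w\le0$. The meaning of $\Lambda$ is that an element of $\mathrm{PSL}(2,\mathbb R)$ with trace $\pm(4w-2)$ has translation length $4\Lambda(w)$.

\begin{theorem}\label{thm:general}
Let $3\le n\le\infty$, let $a,b>0$ with $\sinh a\sinh b=\cos(\pi/n)$, let $\Gamma=\Gamma(a,b)$, and put $\lambda=\cosh^2a$, $\mu=\cosh^2b$.
\begin{enumerate}
\item[(1)] $\Gamma$ is semi-arithmetic if and only if $4\lambda$ and $4\mu$ are totally real algebraic integers. Then $k=\mathbb Q(\lambda,\mu)$.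
\item[(2)] In that case, with $\sigma$ running over all embeddings $k\to\mathbb R$,
\[
\delta(\Gamma)=\max_\sigma\ \max\left(\frac{\Lambda(\sigma\lambda)}{a},\ \frac{\Lambda(\sigma\mu)}{b}\right),
\]
and the infimum defining $\delta(\Gamma)$ is attained.
\end{enumerate}
\end{theorem}

The two fractions are the ratios \eqref{eq:lower} for two particular elements $X^2,Y^2\in\Gamma^{(2)}$, which translate by $4a$ and $4b$ along the lines $OA$ and $OB$. So for these groups the guess above is correct, and two elements realize the supremum. The embedding $\sigma=\mathrm{id}$ contributes the value $1$; for instance, $n=\infty$ and $\sinh a=\sinh b=1$ give $4\lambda=4\mu=8$, $k=\mathbb Q$ and $\delta=1$.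

\begin{corollary}\label{cor:values}
\begin{enumerate}
\item[(i)] Let $\varepsilon>1$ be a totally positive unit of a real quadratic field. For $n=\infty$ and $\sinh^2a=\varepsilon$,
\[
\delta(\Gamma(a,b))=\operatorname{arcsinh}\sqrt\varepsilon\,\big/\operatorname{arcsinh}(1/\sqrt\varepsilon).
\]
For $n=3$ and $\sinh^2a=\varepsilon/2$, the group is cocompact of signature $(0;2,2,2,3)$ and
\[
\delta(\Gamma(a,b))=\operatorname{arcsinh}\sqrt{\varepsilon/2}\,\big/\operatorname{arcsinh}(1/\sqrt{2\varepsilon}).
\]
These values exceed $1$ and are unbounded.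
\item[(ii)] If $n\in\{3,4,6,\infty\}$, the group $\Gamma(a,b)$ is semi-arithmetic, and some $\sigma\ne\mathrm{id}$ has $\sigma(\sinh^2a)>0$, then $\delta(\Gamma(a,b))>1$.
\item[(iii)] The values $\delta(\Gamma(a,b))$ obtained for $n=\infty$ are dense in $\left[\frac{\operatorname{arcsinh}\varphi}{\operatorname{arcsinh}1},\infty\right)\approx[1.428,\infty)$.
\end{enumerate}
\end{corollary}

The proof rests on the fact that each $\rho_\sigma$ extends from $\Gamma^{(2)}$ to the whole reflection group. An equivariant map then amounts to a map on the single tile $Q(a,b)$ with a condition on each side (Section~\ref{sec:quad}). A trace identity recognizes $\rho_\sigma$ from $\sigma\lambda$ and $\sigma\mu$ alone (Section~\ref{sec:traces}). Section~\ref{sec:golden} carries out the method for the group of Theorem~\ref{thm:golden}, where the Galois conjugate of $Q(a,b)$ is its mirror image $Q(b,a)$. In general the conjugate figure is a quadrilateral or a right triangle (Section~\ref{sec:places}). Section~\ref{sec:values} proves Corollary~\ref{cor:values}.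

\section{Quadrilaterals with three right angles and their groups}\label{sec:quad}

\subsection{The quadrilateral $Q(a,b)$}

We use the hyperboloid model: $\mathbb H$ is the sheet $x_0>0$ of $\langle x,x\rangle=-1$, where $\langle x,y\rangle=-x_0y_0+x_1y_1+x_2y_2$. A vector $n$ with $\langle n,n\rangle=1$ defines the half-plane $\{p:\langle p,n\rangle\le0\}$. If two such vectors satisfy $\langle n,m\rangle=-\cos\theta$ with $0<\theta<\pi$, the two half-planes intersect in a sector of angle $\theta$; if $\langle n,m\rangle=-1$, the boundary lines meet at an ideal point. The \emph{Fermi coordinates}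
\[
p(s,t)=(\cosh t\cosh s,\ \cosh t\sinh s,\ \sinh t)
\]
record the signed distance $t$ to the line $x_2=0$ and the position $s$ of the foot of the perpendicular on that line; the metric is $dt^2+\cosh^2t\,ds^2$. The projection $x\mapsto(x_1/x_0,x_2/x_0)$ to the Klein disk sends lines to chords, and it sends $p(s,t)$ to $(\tanh s,\ \tanh t/\cosh s)$.

Let $a,b>0$ with $c:=\sinh a\sinh b\le1$, and put
\[
n_1=(0,-1,0),\quad n_2=(\sinh a,\cosh a,0),\quad n_3=(0,0,-1),\quad n_4=(\sinh b,0,\cosh b).
\]
These vectors satisfy $\langle n_i,n_i\rangle=1$. The products $\langle p(s,t),n_i\rangle$ are $-\cosh t\sinh s$, $\cosh t\sinh(s-a)$, $-\sinh t$ and $\cosh b\sinh t-\sinh b\cosh t\cosh s$, so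
\[
Q(a,b):=\bigcap_{i=1}^4\{p:\langle p,n_i\rangle\le0\}=\{0\le s\le a,\ \ t\ge0,\ \ \tanh t\le\tanh b\cosh s\}.
\]
In the Klein disk this is the rectangle $[0,\tanh a]\times[0,\tanh b]$ (Figure~\ref{fig:stretch}, left). Its corner $C=(\tanh a,\tanh b)$ lies in the open disk if $c<1$ and on the boundary circle if $c=1$, because
\[
1-\tanh^2a-\tanh^2b=\frac{1-c^2}{\cosh^2a\cosh^2b}.
\]
So $Q(a,b)$ is a convex quadrilateral with vertices $O=p(0,0)$, $A=p(a,0)$, $C$, $B=p(0,b)$, and $|OA|=a$, $|OB|=b$. We number its sides after the vectors $n_i$: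
\[
\text{side 1}=OB,\qquad\text{side 2}=AC,\qquad\text{side 3}=OA,\qquad\text{side 4}=BC .
\]
From $\langle n_1,n_3\rangle=\langle n_2,n_3\rangle=\langle n_1,n_4\rangle=0$ and $\langle n_2,n_4\rangle=-c$, the angles at $O,A,B$ are right angles and the angle at $C$ is $\arccos c<\pi/2$. The reflection $\iota$ that exchanges $x_1$ and $x_2$ maps $Q(a,b)$ to $Q(b,a)$ and exchanges the side numbers $1\leftrightarrow3$, $2\leftrightarrow4$.

\subsection{Matrices}

Let $s_1,\dots,s_4$ be the reflections in the sides of $Q(a,b)$. We identify $\operatorname{Isom}(\mathbb H)$ with $\mathrm{PGL}(2,\mathbb R)$ acting on the upper half-plane, a matrix of negative determinant acting through $\bar z$ in place of $z$. Place $Q(a,b)$ with $O=i$, with $OA$ on the imaginary axis and $OB$ on the unit circle. Then $A=ie^a$, and $B=\tanh b+i/\cosh b$ is the image of $i$ under the translation $\left(\begin{smallmatrix}\cosh(b/2)&\sinh(b/2)\\ \sinh(b/2)&\cosh(b/2)\end{smallmatrix}\right)$ of length $b$ along the unit circle. The product of the reflections in two perpendicular lines is the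 half-turn about their intersection, and the half-turn about $x+iy$ has the matrix $\frac1y\left(\begin{smallmatrix}x&-(x^2+y^2)\\1&-x\end{smallmatrix}\right)$. So $r_O=s_1s_3$, $r_A=s_2s_3$ and $r_B=s_1s_4$ have the matrices displayed in Theorem~\ref{thm:golden}, for any $a$ and $b$. Put
\[
X=s_2s_1=r_Ar_O,\qquad Y=s_3s_4=r_Or_B .
\]
Multiplying the matrices of the half-turns gives $-X_a$ and $-Y_b$, where
\begin{equation}\label{eq:XY}
X_a=\begin{pmatrix}e^a&0\\0&e^{-a}\end{pmatrix},\qquad Y_b=\begin{pmatrix}\cosh b&-\sinh b\\-\sinh b&\cosh b\end{pmatrix}.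
\end{equation}
Thus $X$ and $Y$ translate by $2a$ and $2b$ along the lines $OA$ and $OB$, and
\begin{equation}\label{eq:traces}
\operatorname{tr}X_a=2\cosh a,\qquad\operatorname{tr}Y_b=2\cosh b,\qquad\operatorname{tr}X_aY_b=2\cosh a\cosh b=\tfrac12\operatorname{tr}X_a\operatorname{tr}Y_b .
\end{equation}

\subsection{The reflection group and equivariant maps}

Now let $c=\cos(\pi/n)$ with $3\le n\le\infty$, let $Q=Q(a,b)$ and $W=\langle s_1,\dots,s_4\rangle$. All angles of $Q$ are of the form $\pi/m$ or $0$, so Poincar\'e's polygon theorem applies and gives the following.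
\begin{itemize}
\item[(P1)] $W$ is discrete, the tiles $wQ$ form a locally finite tessellation of $\mathbb H$, and every $W$-orbit meets $Q$ in exactly one point.
\item[(P2)] The stabilizer of $p\in Q$ is generated by the $s_i$ such that $p$ lies on side $i$.
\item[(P3)] $W=\langle s_1,\dots,s_4\mid s_i^2,\ (s_1s_3)^2,\ (s_2s_3)^2,\ (s_1s_4)^2,\ (s_2s_4)^n\rangle$, the last relation being omitted if $n=\infty$.
\end{itemize}
The orientation-preserving subgroup $\Gamma=\Gamma(a,b)$ is generated by the products $s_is_j=(s_is_1)(s_js_1)^{-1}$, hence by $s_2s_1=r_Ar_O$, $s_3s_1=r_O$ and $s_4s_1=r_B$. So $\Gamma=\langle r_O,r_A,r_B\rangle=\langle r_O,X,Y\rangle$. The quotient $\Gamma\backslash\mathbb H$ is the double of $Q$ along its boundary: a sphere of area $2(\pi/2-\pi/n)$ with three cone points of order $2$ and a cone point of order $n$ (a cusp if $n=\infty$). Thus $\Gamma$ is cofinite of signature $(0;2,2,2,n)$, and cocompact if $n<\infty$.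

For a representation of $W$, the construction of an equivariant map reduces to one tile.

\begin{lemma}\label{lem:extend}
Let $\tau:W\to\operatorname{Isom}(\mathbb H)$ be a homomorphism and let $F:Q\to\mathbb H$ be a $K$-Lipschitz map such that $\tau(s_i)$ fixes $F(p)$ whenever $p$ lies on side $i$. Then $F$ extends to a $\tau$-equivariant $K$-Lipschitz map $\mathbb H\to\mathbb H$.
\end{lemma}

\begin{proof}
Define $F(wp)=\tau(w)F(p)$ for $w\in W$, $p\in Q$. If $wp=w'p'$, then $p=p'$ by (P1), and $w^{-1}w'$ is a product of reflections $s_i$ in sides through $p$ by (P2), so $\tau(w^{-1}w')$ fixes $F(p)$. Hence $F$ is well defined and equivariant, and it is $K$-Lipschitz on each tile. A geodesic segment meets finitely many tiles, each in a closed subsegment because tiles are convex. Cutting the segment at the endpoints of these subsegments and adding up shows that $F$ is $K$-Lipschitz on $\mathbb H$.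
\end{proof}

\section{Traces and Galois conjugates}\label{sec:traces}

To use Lemma~\ref{lem:extend} we must recognize $\rho_\sigma$, which is defined algebraically and only on $\Gamma^{(2)}$, as the restriction of a geometric representation of $W$. The tool is the character: we compute all traces of $\Gamma^{(2)}$ as polynomials in $\lambda$ and $\mu$, and we show that the traces determine both $\mathcal A_\sigma$ and $\rho_\sigma$. First we note that (S2) costs nothing.

\begin{lemma}\label{lem:algebra}
Let $\Gamma$ be a cofinite Fuchsian group that satisfies \textup{(S1)}, and let $G<\mathrm{SL}(2,\mathbb R)$ be the preimage of $\Gamma^{(2)}$. Then \textup{(S2)} holds, and the algebra $\mathcal A$ is the $k$-span of $G$. For each embedding $\sigma:k\to\mathbb R$, the functional $\operatorname{tr}_\sigma(x\otimes t)=t\,\sigma(\operatorname{tr}x)$ on $\mathcal A_\sigma$ defines a nondegenerate pairing $(x,y)\mapsto\operatorname{tr}_\sigma(xy)$. If $\sigma$ is split, then $\operatorname{tr}\rho_\sigma(\gamma)=\pm\sigma(\operatorname{tr}\gamma)$.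
\end{lemma}

\begin{proof}
The quotient $\Gamma/\Gamma^{(2)}$ is finitely generated and all its elements have order at most $2$, so it is finite. Hence $\Gamma^{(2)}$ is cofinite and fixes no point of $\mathbb P^1(\mathbb C)$. By Burnside's theorem, an irreducible subgroup of $\mathrm{SL}(2,\mathbb C)$ spans $M_2(\mathbb C)$; choose $g_1,\dots,g_4\in G$ forming a basis. The trace pairing on $M_2(\mathbb C)$ is nondegenerate, so the matrix $N=(\operatorname{tr}g_ig_j)$, which has entries in $k$, is invertible. If $g=\sum_ic_ig_i\in G$, then $\sum_ic_i\operatorname{tr}(g_ig_j)=\operatorname{tr}(gg_j)\in k$ for all $j$, so $c_i\in k$. Thus the $k$-span of $G$ is the $4$-dimensional algebra $\bigoplus kg_i$; it becomes $M_2(\mathbb C)$ after extension of scalars, so it is a quaternion algebra $\mathcal A$. Any quaternion algebra over $k$ in $M_2(\mathbb R)$ that contains $G$ contains $\mathcal A$ and has the same dimension, so it equals $\mathcal A$. The $\mathcal O_k$-span of $G$ is a ring that spans $\mathcal A$, and it lies in $\{x\in\mathcal A:\operatorname{tr}(xg_j)\in\mathcal O_k\text{ for all }j\}$,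 a free $\mathcal O_k$-module of rank $4$. Since $\mathcal O_k$ is Noetherian, this ring is an order, and the elements of $G$ have norm (determinant) one. The pairing on $\mathcal A_\sigma$ has the invertible Gram matrix $\sigma(N)$. Finally, an element $g\ne\pm1$ of $G$ satisfies $g^2-(\operatorname{tr}g)g+1=0$, so its image in $\mathcal A_\sigma\cong M_2(\mathbb R)$ is a non-scalar matrix $h$ with $h^2-\sigma(\operatorname{tr}g)h+1=0$, and this is the characteristic equation of $h$.
\end{proof}

From now on $\Gamma=\Gamma(a,b)$ with $\sinh a\sinh b=\cos(\pi/n)$, and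
\[
\lambda=\cosh^2a,\qquad\mu=\cosh^2b,\qquad\nu=\cos^2(\pi/n),\qquad\text{so that}\quad(\lambda-1)(\mu-1)=\nu .
\]
Let $E$ be the subgroup of the free group on two letters consisting of the \emph{even words}, those whose exponent sum in each letter is even. We recall Fricke's theorem: for each word $w$ in two letters there is a polynomial $P_w\in\mathbb Z[x,y,z]$ with $\operatorname{tr}w(U,V)=P_w(\operatorname{tr}U,\operatorname{tr}V,\operatorname{tr}UV)$ for all $U,V\in\mathrm{SL}(2,\mathbb C)$. Every triple $(x,y,z)\in\mathbb C^3$ occurs as $(\operatorname{tr}U,\operatorname{tr}V,\operatorname{tr}UV)$: take $U=\left(\begin{smallmatrix}x&-1\\1&0\end{smallmatrix}\right)$ and $V=\left(\begin{smallmatrix}0&\zeta\\-\zeta^{-1}&y\end{smallmatrix}\right)$ with $\zeta+\zeta^{-1}=z$.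

\begin{lemma}\label{lem:even}
\begin{enumerate}
\item[(a)] The map $w\mapsto w(X,Y)$ sends $E$ onto $\Gamma^{(2)}$.
\item[(b)] For each $w\in E$ there is a polynomial $R_w$ in three variables with integer coefficients such that $\operatorname{tr}w(U,V)=R_w(x^2,y^2,x^2y^2/4)$ whenever $U,V\in\mathrm{SL}(2,\mathbb C)$ have traces $x,y$ and $\operatorname{tr}UV=xy/2$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The group $\Gamma/\Gamma^{(2)}$ is abelian with all elements of order at most $2$, so even words in $X,Y$ lie in $\Gamma^{(2)}$. Conversely, $s_3$ commutes with $s_1,s_2$ and $s_1$ commutes with $s_3,s_4$, so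
\[
r_OXr_O^{-1}=s_1s_3\,s_2s_1\,s_3s_1=s_1s_2=X^{-1},\qquad r_OYr_O^{-1}=s_1s_3\,s_3s_4\,s_3s_1=s_4s_3=Y^{-1}.
\]
Hence every element of $\Gamma=\langle r_O,X,Y\rangle$ has the form $w(X,Y)$ or $r_O\,w(X,Y)$ for some word $w$. Its square is $w(X,Y)^2$ or $w(X^{-1},Y^{-1})\,w(X,Y)$, which is an even word in both cases.

(b) For $w\in E$, replacing $U$ by $-U$ or $V$ by $-V$ does not change $w(U,V)$. Since all triples of traces occur, $P_w(-x,y,-z)=P_w(x,-y,-z)=P_w(x,y,z)$ as polynomials. So every monomial $x^iy^jz^l$ of $P_w$ has $i+l$ and $j+l$ even, that is, $i\equiv j\equiv l\pmod2$, and $P_w\in\mathbb Z[x^2,y^2,z^2,xyz]$. If $z=xy/2$, then $xyz=2z^2$ and $z^2=x^2y^2/4$.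
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:general}(1)]
By \eqref{eq:traces} and Lemma~\ref{lem:even}, the traces of $\Gamma^{(2)}$ are the numbers $\pm R_w(4\lambda,4\mu,4\lambda\mu)$, $w\in E$. Among them are $\operatorname{tr}X_a^2=4\lambda-2$ and $\operatorname{tr}Y_b^2=4\mu-2$. So the traces generate $\mathbb Q(\lambda,\mu)$, and (S1) forces $4\lambda$ and $4\mu$ to be totally real algebraic integers. Conversely, if they are, then $\mathbb Q(\lambda,\mu)$ is a totally real number field, and
\[
4\lambda\mu=4\nu+4\lambda+4\mu-4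
\]
is an algebraic integer because $4\nu=2+2\cos(2\pi/n)$ is one. So (S1) holds, and Lemma~\ref{lem:algebra} gives (S2).
\end{proof}

The next lemma recognizes $\mathcal A_\sigma$ and $\rho_\sigma$ from any pair of matrices whose traces are the conjugates of \eqref{eq:traces}. The square roots of $4\sigma\lambda$ and $4\sigma\mu$ may be imaginary, so we allow complex matrices.

\begin{lemma}\label{lem:recognize}
Let $\Gamma$ be semi-arithmetic, let $\sigma:k\to\mathbb R$ be an embedding, and let $U,V\in\mathrm{SL}(2,\mathbb C)$ satisfy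
\begin{equation}\label{eq:conj}
(\operatorname{tr}U)^2=4\sigma\lambda,\qquad(\operatorname{tr}V)^2=4\sigma\mu,\qquad\operatorname{tr}UV=\tfrac12\operatorname{tr}U\operatorname{tr}V.
\end{equation}
\begin{enumerate}
\item[(a)] If $U,V\in\mathrm{SU}(2)$, then $\sigma$ is ramified.
\item[(b)] If $w(U,V)$ is a real matrix for every $w\in E$, then $\sigma$ is split, and there is an isometry $g$ of $\mathbb H$ with $\rho_\sigma(w(X,Y))=g\,w(U,V)\,g^{-1}$ for all $w\in E$.
\end{enumerate}
\end{lemma}

\begin{proof}
Put $g_w=w(X_a,Y_b)\otimes1\in\mathcal A_\sigma$ for $w\in E$. These elements span $\mathcal A_\sigma$ over $\mathbb R$ by Lemmas~\ref{lem:algebra} and~\ref{lem:even}(a), and Lemma~\ref{lem:even}(b) gives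
\[
\operatorname{tr}_\sigma g_w=\sigma\bigl(R_w(4\lambda,4\mu,4\lambda\mu)\bigr)=R_w(4\sigma\lambda,4\sigma\mu,4\,\sigma\lambda\,\sigma\mu)=\operatorname{tr}w(U,V).
\]
Let $M$ be the real span of the matrices $w(U,V)$, $w\in E$; it is a real algebra. If $\sum c_w\,w(U,V)=0$ with real $c_w$, then for every $w'\in E$
\[
\operatorname{tr}_\sigma\Bigl(\sum c_wg_w\cdot g_{w'}\Bigr)=\sum c_w\operatorname{tr}\,(ww')(U,V)=0,
\]
so $\sum c_wg_w=0$ by nondegeneracy. Therefore $w(U,V)\mapsto g_w$ extends to a surjective algebra homomorphism $\theta:M\to\mathcal A_\sigma$. In case (a), $M$ lies in the real span of $\mathrm{SU}(2)$, which is Hamilton's algebra; in case (b), $M$ lies in $M_2(\mathbb R)$. Both algebras have dimension $4=\dim\mathcal A_\sigma$, so $M$ is the whole algebra and $\theta$ is an isomorphism. In case (b), $\theta^{-1}$ is an isomorphism $\mathcal A_\sigma\to M_2(\mathbb R)$, and the one that defines $\rho_\sigma$ differs from it by a conjugation.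
\end{proof}

\section{The golden quadrilateral}\label{sec:golden}

This section proves Theorem~\ref{thm:golden}. Let $\sinh a=\varphi$ and $\sinh b=\varphi^{-1}$, so that $n=\infty$ and $a>b$. By Section~\ref{sec:quad}, the group of the theorem is $\Gamma=\Gamma(a,b)$, cofinite of signature $(0;2,2,2,\infty)$.

\subsection{The Galois conjugate is the mirror image}\label{sub:mirror}

From $\varphi^2=\varphi+1$ and $\varphi^{-2}=2-\varphi$ we get
\[
4\lambda=4(1+\varphi^2)=10+2\sqrt5,\qquad4\mu=4(1+\varphi^{-2})=10-2\sqrt5 .
\]
By Theorem~\ref{thm:general}(1), $\Gamma$ is semi-arithmetic with $k=\mathbb Q(\sqrt5)$. The nontrivial embedding $\sigma:\sqrt5\mapsto-\sqrt5$ exchanges $\lambda=\cosh^2a$ and $\mu=\cosh^2b$, so it should exchange the lengths $a$ and $b$. To make this precise, let $s_1',\dots,s_4'$ be the reflections in the sides of $Q'=Q(b,a)$. They satisfy the relations (P3), so $s_i\mapsto s_i'$ defines a homomorphism $\tau:W\to\operatorname{Isom}(\mathbb H)$. By \eqref{eq:XY} applied to $Q'$, the isometries $\tau(X)$ and $\tau(Y)$ are represented by $U=X_b$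 and $V=Y_a$, and \eqref{eq:traces} says that $(\operatorname{tr}U)^2=4\mu=4\sigma\lambda$, $(\operatorname{tr}V)^2=4\lambda=4\sigma\mu$ and $\operatorname{tr}UV=\frac12\operatorname{tr}U\operatorname{tr}V$. By Lemma~\ref{lem:recognize}(b), $\sigma$ is split, so $\mathrm{a.dim}(\Gamma)=2$, and $\rho_\sigma=g\,\tau|_{\Gamma^{(2)}}\,g^{-1}$ for an isometry $g$.

The element $Y^2\in\Gamma^{(2)}$ translates by $4b$, while $\rho_\sigma(Y^2)$ is conjugate to $Y_a^2$ and translates by $4a$. By \eqref{eq:lower}, $\delta(\Gamma)\ge a/b$.

\subsection{Stretching and projecting}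

For the upper bound, Lemma~\ref{lem:extend} asks for a map $Q(a,b)\to Q(b,a)$ that sends each side into the side with the same number and is $(a/b)$-Lipschitz. No smaller constant is possible, since such a map sends $O$ and $B$ to the vertices $O'$ and $B'$, which are at distance $a$. The question is whether the rest of the quadrilateral can follow at no extra cost.

We treat two quadrilaterals $Q=Q(a,b)$ and $Q'=Q(a',b')$ in general, and we may apply $\iota$ to both so that the side to be lengthened, if any, is $OA$. The obvious candidate is $G(s,t)=(\kappa s,t)$ with $\kappa=a'/a$; in the upper half-plane it is $z\mapsto|z|^{\kappa-1}z$. It sends the lines carrying sides $1,2,3$ of $Q$ to those of $Q'$, but it sends side $4$ to a curve that is not a line. The point is that this curve lies outside $Q'$ (Figure~\ref{fig:stretch}). The excess can then be pushed back by the nearest-point projection, which does not increase distances.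

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=3.6]
\draw[gray] (0,0)--(1,0) arc (0:90:1)--cycle;
\draw[thick,fill=gray!15] (0,0) rectangle (0.5257,0.8507);
\node[below left] at (0,0) {$O$};
\node[below] at (0.5257,0) {$A$};
\node[left] at (0,0.8507) {$B$};
\node[above right] at (0.5257,0.8507) {$C$};
\node[right] at (0,0.42) {\small 1};
\node[left] at (0.5257,0.42) {\small 2};
\node[above] at (0.26,0) {\small 3};
\node[below] at (0.26,0.8507) {\small 4};
\begin{scope}[shift={(1.55,0)}]
\draw[gray] (0,0)--(1,0) arc (0:90:1)--cycle;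
\draw[thick,fill=gray!15] (0,0) rectangle (0.8507,0.5257);
\draw[thick,dashed,domain=0:0.5842,samples=30] plot ({tanh(2.154*\x)},{0.8507*cosh(\x)/cosh(2.154*\x)});
\node[below left] at (0,0) {$O'$};
\node[below] at (0.8507,0) {$A'$};
\node[left] at (0,0.5257) {$B'$};
\node[above right] at (0.8507,0.5257) {$C'$};
\node[left] at (0,0.8507) {$G(B)$};
\end{scope}
\end{tikzpicture}
\caption{Two quadrilaterals with three right angles and an ideal vertex, in a quarter of the Klein disk. Left: $\sinh|OA|=\varphi^{-1}$, $\sinh|OB|=\varphi$, with the numbering of the sides. Right: the mirror image. The map $G$ stretches the side $OA$ onto $O'A'$ and preserves the distance to the line carrying these sides; it sends $BC$ to the dashed curve, which lies beyond $B'C'$.}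
\label{fig:stretch}
\end{figure}

Recall that for a nonempty closed convex set $P\subset\mathbb H$ every point $p$ has a unique nearest point $\operatorname{pr}_P(p)$ in $P$, and that $\operatorname{pr}_P$ is $1$-Lipschitz. Two observations tell where the projection sends the points that matter.

\begin{lemma}\label{lem:proj}
\begin{enumerate}
\item[(a)] Let $P$ be a convex polygon and $q\in\mathbb H$ a vertex of $P$ with angle at most $\pi/2$. If $p$ lies on the prolongation beyond $q$ of a side that ends at $q$, then $\operatorname{pr}_P(p)=q$.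
\item[(b)] Let $P=R\cap H\neq\emptyset$, where $R$ is closed and convex and $H$ is a closed half-plane bounded by a line $h$. If $p\in R$ is not in the interior of $H$, then $\operatorname{pr}_P(p)\in R\cap h$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The polygon lies in the sector spanned by its two sides at $q$. Since the angle is at most $\pi/2$, this sector lies in the half-plane that is bounded by the perpendicular to the line $pq$ at $q$ and does not contain $p$. The nearest point to $p$ of this half-plane is $q$, and $q\in P$.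

(b) The segment from $p$ to $\operatorname{pr}_P(p)$ lies in $R$ and meets $h$ at a point $q\in R\cap h\subset P$. Since $d(p,q)\le d(p,\operatorname{pr}_P(p))$, uniqueness gives $q=\operatorname{pr}_P(p)$.
\end{proof}

\begin{lemma}\label{lem:quad}
Let $a,b,a',b'>0$ be arbitrary with $c'=\sinh a'\sinh b'\le c=\sinh a\sinh b\le1$. There is a map $F:Q(a,b)\to Q(a',b')$ that sends each side into the side with the same number and is Lipschitz with constant $\max(1,a'/a,b'/b)$.
\end{lemma}

\begin{proof}
Since $c'\le c$, we cannot have both $a'>a$ and $b'>b$; applying $\iota$ to both quadrilaterals if necessary, assume $b'\le b$. Let $\kappa=a'/a$ and $G(s,t)=(\kappa s,t)$. The pullback of the metric under $G$ is $dt^2+\kappa^2\cosh^2t\,ds^2$, so $G$ is $\max(1,\kappa)$-Lipschitz, and $\max(1,\kappa)=\max(1,a'/a,b'/b)$. We claim that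
\begin{equation}\label{eq:overshoot}
\tanh b'\cosh(\kappa s)\le\tanh b\cosh s\qquad(0\le s\le a).
\end{equation}
If $\kappa\le1$, this follows from $b'\le b$. If $\kappa>1$, the function $\cosh(\kappa s)/\cosh s$ has logarithmic derivative $\kappa\tanh(\kappa s)-\tanh s\ge0$, so it suffices to treat $s=a$, that is, to show that $\tanh b'\cosh a'\le\tanh b\cosh a$. (When $c=c'=1$, as in Figure~\ref{fig:stretch}, both sides equal $1$.) With $\Sigma=\sinh^2a$ we have $\sinh^2b=c^2/\Sigma$ and
\[
\tanh^2b\cosh^2a=\frac{c^2(1+\Sigma)}{\Sigma+c^2}=c^2\left(1+\frac{1-c^2}{\Sigma+c^2}\right).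
\]
The first form is increasing in $c$, and the second is non-increasing in $\Sigma$ because $c\le1$. Passing from $(a,b)$ to $(a',b')$ does not raise $c$ and raises $\Sigma$, so \eqref{eq:overshoot} holds.

Let $Q'=Q(a',b')$ and let $F=\operatorname{pr}_{Q'}\circ G$ on $Q(a,b)$; it is $\max(1,\kappa)$-Lipschitz. We check the four sides.
\begin{itemize}
\item Side $OA$: the point $G(s,0)=(\kappa s,0)$ lies on $O'A'$ and is fixed by the projection.
\item Side $OB$: the point $G(0,t)=(0,t)$ lies on $O'B'$, or on its prolongation beyond $B'$; in the second case it projects to $B'$ by Lemma~\ref{lem:proj}(a), the angle at $B'$ being $\pi/2$.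
\item Side $AC$: the point $G(a,t)=(a',t)$ lies on $A'C'$, or $C'$ is not ideal and the point lies on the prolongation beyond $C'$; in the second case it projects to $C'$, the angle at $C'$ being $\arccos c'<\pi/2$.
\item Side $BC$: let $R=\{0\le s\le a',\ t\ge0\}$, an intersection of three half-planes, and $H=\{\tanh t\le\tanh b'\cosh s\}$ with boundary line $h$. Then $Q'=R\cap H$ and $R\cap h=B'C'$. A point $(s,t)$ of $BC$ has $\tanh t=\tanh b\cosh s$, so by \eqref{eq:overshoot} its image $(\kappa s,t)\in R$ is not in the interior of $H$. By Lemma~\ref{lem:proj}(b) it projects into $B'C'$.\qedhere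
\end{itemize}
\end{proof}

Some hypothesis relating $c$ and $c'$ is needed: if $c<1=c'$, the vertex $C$ would have to go to a common point of $A'C'$ and $B'C'$, and there is none in $\mathbb H$.

\subsection{The upper bound}\label{sub:upper}

Return to $\sinh a=\varphi$, $\sinh b=\varphi^{-1}$. Lemma~\ref{lem:quad} with $(a',b')=(b,a)$ and $c=c'=1$ gives a side-preserving map $F:Q(a,b)\to Q(b,a)$ with constant $\max(1,b/a,a/b)=a/b$. The reflection $\tau(s_i)=s_i'$ fixes side $i$ of $Q(b,a)$ pointwise, so Lemma~\ref{lem:extend} extends $F$ to a $\tau$-equivariant $(a/b)$-Lipschitz map of $\mathbb H$. For $\gamma\in\Gamma^{(2)}$ we have $gF(\gamma z)=g\tau(\gamma)F(z)=\rho_\sigma(\gamma)\,gF(z)$. Hence $f=(\mathrm{id},g\circ F)$ is $\rho_0$-equivariant and $(a/b)$-Lipschitz. With the lower bound of Section~\ref{sub:mirror}, $\delta(\Gamma)=a/b$, and $f$ attains the infimum. The logarithmic form of $a/b$ follows from $\operatorname{arcsinh}x=\log(x+\sqrt{x^2+1})$. This proves Theorem~\ref{thm:golden}. \qed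

\begin{remark}\label{rem:torus}
The subgroup $\Gamma_0=\langle X,Y\rangle$, generated by the matrices \eqref{eq:XY}, is a once-punctured torus group with $\delta(\Gamma_0)=\delta(\Gamma)$. Indeed, by (P3) with $n=\infty$ there is a homomorphism $W\to\mathbb Z/2$ with $s_1,s_2\mapsto0$ and $s_3,s_4\mapsto1$. It kills $X$ and $Y$ and is nonzero on $r_O,r_A,r_B$ and on the generator $s_2s_4$ of the cusp group. Since $\Gamma=\Gamma_0\cup r_O\Gamma_0$, the group $\Gamma_0$ is its kernel in $\Gamma$. So $\Gamma_0$ has index $2$, no torsion, one cusp and coarea $2\pi$, which forces genus $1$. The equality of the stretches can be seen directly: every even word in $X,Y$ lies in $\Gamma_0^{(2)}$, so $\Gamma_0^{(2)}=\Gamma^{(2)}$ by Lemma~\ref{lem:even}(a).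
\end{remark}

\section{The geometry at each real place}\label{sec:places}

Let $\Gamma=\Gamma(a,b)$ be semi-arithmetic, with $3\le n\le\infty$. Two features of the golden example need not persist. The conjugate of $\nu=\cos^2(\pi/n)$ may differ from $\nu$, so the angle at $C$ changes; and the conjugates of $\cosh^2a$ and $\cosh^2b$ may be less than $1$, so that no quadrilateral has these parameters. The following proposition covers all cases.

\begin{proposition}\label{prop:places}
Let $\sigma:k\to\mathbb R$ be an embedding and put $\lambda'=\sigma\lambda$, $\mu'=\sigma\mu$. Either $0<\lambda',\mu'<1$ and $\sigma$ is ramified, or $\sigma$ is split and there is a $\rho_\sigma$-equivariant map $\mathbb H\to\mathbb H$ that is Lipschitz with constant $\max\bigl(1,\Lambda(\lambda')/a,\Lambda(\mu')/b\bigr)$.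
\end{proposition}

The proof occupies Sections~\ref{sub:types}--\ref{sub:triangle}.

\subsection{The conjugate angle and the four types of places}\label{sub:types}

Put $\nu'=\sigma\nu$, so that $(\lambda'-1)(\mu'-1)=\nu'$. If $n=\infty$, then $\nu'=\nu=1$. If $n<\infty$, then $4\nu'-2$ is a conjugate $2\cos(2\pi j/n)$, $\gcd(j,n)=1$, of $4\nu-2=2\cos(2\pi/n)$, so $\nu'=\cos^2(\pi j/n)$. Since $n$ does not divide $j$, we have $|\cos(\pi j/n)|\le\cos(\pi/n)$; since $n\ge3$, we have $\nu\ne0$ and therefore $\nu'\ne0$. With $c=\sqrt\nu=\sinh a\sinh b$ and $c'=\sqrt{\nu'}$ this gives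
\begin{equation}\label{eq:cc}
0<c'\le c\le1 .
\end{equation}
So Galois conjugation can only widen the angle at $C$, and this is the inequality that Lemma~\ref{lem:quad} needs. Moreover, if $n<\infty$, then $\arccos c'\equiv\pm\pi j/n\pmod\pi$, so
\begin{equation}\label{eq:rot}
\text{a rotation by the angle $2\arccos c'$ has order dividing $n$.}
\end{equation}

As $\nu'>0$, the numbers $\lambda'-1$ and $\mu'-1$ have the same sign. Neither $\lambda'$ nor $\mu'$ is $0$, and they are not both negative, since then $(1-\lambda')(1-\mu')>1\ge\nu'$. Four types remain: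
\[
\text{I: }\ \lambda',\mu'>1;\qquad\text{II: }\ 0<\lambda',\mu'<1;\qquad\text{III: }\ \lambda'<0<\mu'<1;\qquad\text{IV: }\ \mu'<0<\lambda'<1 .
\]
Type IV reduces to type III. The reflection $\iota$ conjugates $\Gamma(a,b)$ to $\Gamma(b,a)$ and is induced by a matrix in $\mathrm{GL}(2,\mathbb R)$, whose conjugation is a $k$-isomorphism between the two quaternion algebras. So $\sigma$ is split for both groups or for neither, $\rho_\sigma$ is conjugate to $\gamma\mapsto\rho^*_\sigma(\iota\gamma\iota^{-1})$, where $\rho_\sigma^*$ belongs to $\Gamma(b,a)$, and a $\rho^*_\sigma$-equivariant map $f^*$ yields the equivariant map $f^*\circ\iota$ with the same constant. Passing to $\Gamma(b,a)$ exchanges $(a,\lambda)$ with $(b,\mu)$.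

\subsection{Types I and II}

\emph{Type I.} Define $a',b'>0$ by $\cosh^2a'=\lambda'$ and $\cosh^2b'=\mu'$; then $a'=\Lambda(\lambda')$, $b'=\Lambda(\mu')$ and $\sinh a'\sinh b'=c'$. The argument of Sections~\ref{sub:mirror} and~\ref{sub:upper} applies with $Q'=Q(a',b')$, $U=X_{a'}$ and $V=Y_{b'}$, and two points need a check. The reflections $s_i'$ in the sides of $Q'$ satisfy the relations (P3), although they need not generate a discrete group: three angles are right angles, and $(s_2's_4')^n=1$ for $n<\infty$ by \eqref{eq:rot}. And Lemma~\ref{lem:quad} applies by \eqref{eq:cc}. So $\sigma$ is split and there is a $\rho_\sigma$-equivariant map with constant $\max(1,a'/a,b'/b)$.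

\emph{Type II.} Choose $\alpha,\beta$ with $\cos^2\alpha=\lambda'$ and $\cos^2\beta=\mu'$. The matrices
\[
U=\begin{pmatrix}e^{i\alpha}&0\\0&e^{-i\alpha}\end{pmatrix},\qquad V=\begin{pmatrix}\cos\beta&-\sin\beta\\ \sin\beta&\cos\beta\end{pmatrix}
\]
lie in $\mathrm{SU}(2)$, have traces $2\cos\alpha$ and $2\cos\beta$, and $\operatorname{tr}UV=2\cos\alpha\cos\beta$. So \eqref{eq:conj} holds, and $\sigma$ is ramified by Lemma~\ref{lem:recognize}(a). This type does not occur for $n=\infty$, because it forces $\nu'=(1-\lambda')(1-\mu')<1$.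

\subsection{Type III: the quadrilateral becomes a triangle}\label{sub:triangle}

Here the conjugate of $Y$ should have trace $2\sqrt{\mu'}<2$ and be a rotation, so the lines carrying sides $3$ and $4$ should now meet, at a point $O'$. The image of $s_1$ must commute with the reflections in both lines, which meet at an acute angle; the involution that does so is the half-turn about $O'$. This suggests the following model.

Define $\alpha>0$ and $\beta\in(0,\pi/2)$ by $\sinh^2\alpha=-\lambda'$ and $\cos^2\beta=\mu'$. Then $\alpha=\Lambda(\lambda')$, $\Lambda(\mu')=0$, and $(1-\lambda')(1-\mu')=\nu'$ reads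
\begin{equation}\label{eq:tri}
\cosh\alpha\sin\beta=c'.
\end{equation}
Let $T'$ be the intersection of the half-planes defined by $m_2=(\sinh\alpha,\cosh\alpha,0)$, $m_3=(0,0,-1)$ and $m_4=(0,-\sin\beta,\cos\beta)$. In the Klein disk it is the triangle with vertices $O'=(0,0)$, $A'=(\tanh\alpha,0)$ and $C'=(\tanh\alpha,\tanh\alpha\tan\beta)$. The vertex $C'$ lies in the closed disk because $\tanh^2\alpha\le\cos^2\beta$ is equivalent to $\cosh\alpha\sin\beta\le1$, and it is ideal exactly when $c'=1$. The products $\langle m_2,m_3\rangle=0$, $\langle m_3,m_4\rangle=-\cos\beta$ and $\langle m_2,m_4\rangle=-c'$ show that $T'$ has a right angle at $A'$ and acute angles $\beta$ at $O'$ and $\arccos c'$ at $C'$; also $|O'A'|=\alpha$.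

Let $\tau(s_2),\tau(s_3),\tau(s_4)$ be the reflections in the lines $A'C'$, $O'A'$, $O'C'$, and let $\tau(s_1)$ be the half-turn about $O'$. The relations (P3) hold: the half-turn commutes with the reflection in any line through $O'$, the angle at $A'$ is a right angle, and \eqref{eq:rot} gives the last relation. So $\tau$ is a homomorphism $W\to\operatorname{Isom}(\mathbb H)$. Place $O'=i$ and $A'=ie^\alpha$ in the upper half-plane. Then $\tau(s_2)$ is $z\mapsto e^{2\alpha}/\bar z$, and $\tau(X)=\tau(s_2)\tau(s_1)$ has the matrix
\[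
U_0=\begin{pmatrix}0&e^\alpha\\e^{-\alpha}&0\end{pmatrix}\begin{pmatrix}0&-1\\1&0\end{pmatrix}=\begin{pmatrix}e^\alpha&0\\0&-e^{-\alpha}\end{pmatrix}
\]
of determinant $-1$, while $\tau(Y)=\tau(s_3)\tau(s_4)$ is a rotation by $\pm2\beta$ about $i$, with matrix $V=\left(\begin{smallmatrix}\cos\beta&\mp\sin\beta\\ \pm\sin\beta&\cos\beta\end{smallmatrix}\right)$. Put $U=iU_0\in\mathrm{SL}(2,\mathbb C)$. Then $\operatorname{tr}U=2i\sinh\alpha$, $\operatorname{tr}V=2\cos\beta$ and $\operatorname{tr}UV=2i\sinh\alpha\cos\beta$, so \eqref{eq:conj} holds. For $w\in E$ the exponent sum of $U$ is even, so $w(U,V)=\pm w(U_0,V)$ is real and represents $\tau(w(X,Y))$. By Lemma~\ref{lem:recognize}(b), $\sigma$ is split and $\rho_\sigma=g\,\tau|_{\Gamma^{(2)}}\,g^{-1}$ for an isometry $g$.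

The half-turn $\tau(s_1)$ fixes only $O'$, so Lemma~\ref{lem:extend} requires a map that collapses the whole side $OB$ to $O'$. Once the next lemma provides it, Lemma~\ref{lem:extend} gives a $\tau$-equivariant map $F$ with constant $\max(1,\alpha/a)=\max(1,\Lambda(\lambda')/a,\Lambda(\mu')/b)$, the map $g\circ F$ is $\rho_\sigma$-equivariant, and Proposition~\ref{prop:places} is proved.

\begin{lemma}\label{lem:triangle}
There is a $\max(1,\alpha/a)$-Lipschitz map $F:Q(a,b)\to T'$ with
\[
F(OB)=\{O'\},\qquad F(OA)\subset O'A',\qquad F(AC)\subset A'C',\qquad F(BC)\subset O'C'.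
\]
\end{lemma}

\begin{proof}
We first collapse $OB$ by a $1$-Lipschitz map onto a triangle $T$ that depends only on $Q=Q(a,b)$, and then map $T$ to $T'$ by stretching and projecting.

\emph{Step 1: collapsing $OB$.} Let $(\rho,\vartheta)$ be Fermi coordinates about the line $OB$: $\rho$ is the distance to this line and $\vartheta$ is the position of the foot, measured from $O$. The metric is $d\rho^2+\cosh^2\rho\,d\vartheta^2$, and by the symmetry $\iota$,
\[
Q=\{\rho\ge0,\ \ 0\le\vartheta\le b,\ \ \tanh\rho\le\tanh a\cosh\vartheta\},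
\]
with sides $OB=\{\rho=0\}$, $OA=\{\vartheta=0\}$, $BC=\{\vartheta=b\}$ and $AC=\{\tanh\rho=\tanh a\cosh\vartheta\}$. To collapse $OB$, reinterpret the distance $\rho$ to the line as the distance to the point $O$. Let $(\rho,\theta)$ be polar coordinates about $O$, with $\theta$ measured from $OA$; the metric is $d\rho^2+\sinh^2\rho\,d\theta^2$, and the Klein coordinates are $(\tanh\rho\cos\theta,\tanh\rho\sin\theta)$. The line $AC$ has the polar equation $\tanh\rho=\tanh a/\cos\theta$, so it is preserved if we choose $\cos\theta=1/\cosh\vartheta$. Let $\Phi$ send the point with Fermi coordinates $(\rho,\vartheta)$ to the point with polar coordinates $(\rho,\theta)$, where $\tan\theta=\sinh\vartheta$ and $0\le\theta<\pi/2$. Then $d\theta=d\vartheta/\cosh\vartheta$, and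
\[
d\rho^2+\sinh^2\rho\,d\theta^2=d\rho^2+\frac{\sinh^2\rho}{\cosh^2\vartheta}\,d\vartheta^2\le d\rho^2+\cosh^2\rho\,d\vartheta^2 .
\]
So the smooth map $\Phi$ is $1$-Lipschitz on the convex set $Q$. Its image is the right triangle
\[
T=\{0\le\theta\le\beta_1,\ \tanh\rho\cos\theta\le\tanh a\},\qquad\tan\beta_1=\sinh b,
\]
with vertices $O$, $A$ and a third vertex $C_1$. The map $\Phi$ sends $OB$ to $O$, fixes $OA$ pointwise, and sends $AC$ into $AC_1$ and $BC$ into $OC_1$.

\emph{Step 2: equations of the triangles.} In the Fermi coordinates $p(s,t)$ of Section~\ref{sec:quad}, the Klein inequality $x_2/x_0\le(x_1/x_0)\tan\beta_1$ reads $\tanh t\le\tan\beta_1\sinh s$. At $s=a$ this shows that $d_1=|AC_1|\le\infty$ satisfies $\tanh d_1=\tan\beta_1\sinh a=c$. The same formula for $T'$ and \eqref{eq:tri} give, for $d'=|A'C'|\le\infty$,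
\[
\tanh^2d'=\tan^2\beta\sinh^2\alpha=\frac{c'^2\sinh^2\alpha}{\cosh^2\alpha-c'^2}\le c'^2\le c^2=\tanh^2d_1,
\]
where both inequalities use \eqref{eq:cc}. So $d'\le d_1$. Now measure $s$ from the right-angle vertex toward $O$, respectively $O'$, and let $R=\{s\ge0,\ t\ge0\}$. Then $T=R\cap H_1$ and $T'=R\cap H'$, where
\[
H_1=\left\{\tanh t\le\tanh d_1\,\frac{\sinh(a-s)}{\sinh a}\right\},\qquad H'=\left\{\tanh t\le\tanh d'\,\frac{\sinh(\alpha-s)}{\sinh\alpha}\right\}
\]
are half-planes, and the boundary line of each meets $R$ in the hypotenuse, $OC_1$ or $O'C'$.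

\emph{Step 3: from $T$ to $T'$.} Let $\kappa=\max(1,\alpha/a)$ and $G(s,t)=(\kappa s,t)$, which is $\kappa$-Lipschitz and maps $R$ to $R$. We do not contract when $\alpha<a$; the projection absorbs the excess length. Put $F=\operatorname{pr}_{T'}\circ G\circ\Phi$, a $\kappa$-Lipschitz map. We claim that $G$ maps the hypotenuse of $T$ to points outside the interior of $H'$, that is,
\begin{equation}\label{eq:hyp}
\tanh d'\,\frac{\sinh(\alpha-\kappa s)}{\sinh\alpha}\le\tanh d_1\,\frac{\sinh(a-s)}{\sinh a}\qquad(0\le s\le a).
\end{equation}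
The right side is nonnegative and $d'\le d_1$, so it suffices to prove \eqref{eq:hyp} without the factors $\tanh d'$ and $\tanh d_1$. If $\alpha\ge a$, then $\alpha=\kappa a$, and we need $\sinh(\kappa y)/\sinh y\le\sinh(\kappa a)/\sinh a$ for $y=a-s\in(0,a]$. This holds because the logarithmic derivative $\kappa\coth(\kappa y)-\coth y$ of $\sinh(\kappa y)/\sinh y$ is nonnegative, the function $y\coth y$ being increasing. If $\alpha<a$, then $\kappa=1$, and the inequality reads $\cosh s-\coth\alpha\sinh s\le\cosh s-\coth a\sinh s$, which holds because $\coth a\le\coth\alpha$.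

By \eqref{eq:hyp} and Lemma~\ref{lem:proj}(b), $F(BC)\subset O'C'$. A point $(s,0)$ of $R$ lies on $A'O'$ if $s\le\alpha$, and for $s>\alpha$ it projects to $O'$ by Lemma~\ref{lem:proj}(a), since $\beta<\pi/2$; so $F(OA)\subset O'A'$. A point $(0,t)$ of $R$ lies on $A'C'$ or beyond the vertex $C'$, where the angle is acute, and then it projects to $C'$; so $F(AC)\subset A'C'$. Finally, $\Phi(OB)=\{O\}$, the point $G(O)=(\kappa a,0)$ has $\kappa a\ge\alpha$, and it projects to $O'$.
\end{proof}

\subsection{Proof of Theorem~\ref{thm:general}(2)}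

Let $K$ be the maximum in the statement. The embedding $\sigma=\mathrm{id}$ contributes $\Lambda(\lambda)/a=1$, so $K\ge1$. Proposition~\ref{prop:places} gives a $K$-Lipschitz $\rho_\sigma$-equivariant map at each split place, and together these maps form a $K$-Lipschitz $\rho_0$-equivariant map $\mathbb H\to\mathbb H^r$. So $\delta(\Gamma)\le K$.

The elements $X^2,Y^2\in\Gamma^{(2)}$ have translation lengths $4a$, $4b$ and traces $4\lambda-2$, $4\mu-2$. At a split place $\sigma$, Lemma~\ref{lem:algebra} gives $\operatorname{tr}\rho_\sigma(X^2)=\pm(4\sigma\lambda-2)$ and $\operatorname{tr}\rho_\sigma(Y^2)=\pm(4\sigma\mu-2)$, so these elements have translation lengths $4\Lambda(\sigma\lambda)$ and $4\Lambda(\sigma\mu)$. By \eqref{eq:lower}, $\delta(\Gamma)$ is at least $\Lambda(\sigma\lambda)/a$ and $\Lambda(\sigma\mu)/b$. At a ramified place both numbers vanish, because $0<\sigma\lambda,\sigma\mu<1$ by Proposition~\ref{prop:places}. So $\delta(\Gamma)\ge K$, and the map constructed above attains the infimum. \qed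

\section{Values of the stretch}\label{sec:values}

Put $u=4\sinh^2a=4\lambda-4$ and $v=4\sinh^2b=4\mu-4$. Then $uv=16\cos^2(\pi/n)$, any $u,v>0$ with this product come from a pair $(a,b)$, and $\Gamma(a,b)$ is semi-arithmetic exactly when $u$ and $v$ are totally real algebraic integers; then $k=\mathbb Q(u,v)$. Let $h(w)=\operatorname{arcsinh}(\sqrt w/2)$, an increasing function of $w>0$, so that $a=h(u)$ and $b=h(v)$. If $\sigma u>0$, then $\sigma$ is of type I, and
\begin{equation}\label{eq:h}
\Lambda(\sigma\lambda)=h(\sigma u),\qquad\Lambda(\sigma\mu)=h(\sigma v).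
\end{equation}

\subsection{Quadratic fields and rational angles}

\begin{proof}[Proof of Corollary~\ref{cor:values}(i)]
A totally positive unit has norm $1$, so the nontrivial embedding $\sigma$ of $k=\mathbb Q(\varepsilon)$ sends $\varepsilon$ to $\varepsilon^{-1}$. We have $(u,v)=(4\varepsilon,4\varepsilon^{-1})$ for $n=\infty$, where $uv=16$, and $(u,v)=(2\varepsilon,2\varepsilon^{-1})$ for $n=3$, where $uv=4$. These are totally positive algebraic integers exchanged by $\sigma$, and $u>v$. By Theorem~\ref{thm:general} and \eqref{eq:h}, $\delta=\max\bigl(1,h(v)/h(u),h(u)/h(v)\bigr)=h(u)/h(v)>1$, which is the stated value. Replacing $\varepsilon$ by its powers makes $h(u)\to\infty$ and $h(v)\to0$. The signature was determined in Section~\ref{sec:quad}.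
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:values}(ii)]
For $n=3,4,6,\infty$ we have $\nu=\frac14,\frac12,\frac34,1$. So $v=16\nu/u\in\mathbb Q(u)$, $k=\mathbb Q(u)$, and $\sigma u\ne u$. Put $a'=h(\sigma u)$ and $b'=h(\sigma v)$. Then $a'\ne a$, and $\sinh a'\sinh b'=\sinh a\sinh b$ because $\sigma u\,\sigma v=uv$. Hence $a'>a$ or $b'>b$, and Theorem~\ref{thm:general} with \eqref{eq:h} gives $\delta>1$.
\end{proof}

\begin{example}
Places of types II and III occur, and the sign condition in (ii) cannot be dropped. For $n=3$ take $u=\sqrt5+1$, $v=\sqrt5-1$. Then $uv=4$, and both $\sigma u$ and $\sigma v$ lie in $(-4,0)$, so $\sigma$ is of type II, $r=1$ and $\delta=1$. For $n=\infty$ and $m\in\{4,5\}$, let $u$ be the positive root of $w^2+mw-16$, whose discriminant $80$ or $89$ is not a square, and let $v=16/u=u+m$. Then $u<4<v$, $\sigma u=-v$ and $\sigma v=-u$. So $\sigma\lambda=1-v/4<0<\sigma\mu=1-u/4<1$, the place $\sigma$ is of type III, $r=2$, and $\sinh^2\alpha=v/4-1=\sinh^2a+(m-4)/4$. For $m=4$ this gives $\alpha=a$ and $\delta=1$. For $m=5$ it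 gives
\[
\delta=\operatorname{arcsinh}\sqrt{(\sqrt{89}-3)/8}\,\Big/\operatorname{arcsinh}\sqrt{(\sqrt{89}-5)/8}\,>1 .
\]
\end{example}

\subsection{Density in a half-line}

Let $n=\infty$, so $uv=16$, and $u,v$ are the roots of $w^2-tw+16$ with $t=u+v\ge8$. For $t\ge8$ write $t=8\cosh2\xi$ with $\xi=\xi(t)\ge0$. The roots of $w^2-tw+16$ are $4e^{\pm2\xi}$, and we put
\[
h_\pm(t)=h(4e^{\pm2\xi})=\operatorname{arcsinh}e^{\pm\xi}.
\]
The function $h_+$ increases to $\infty$, the function $h_-$ decreases to $0$, both are continuous, and $h_-\le\operatorname{arcsinh}1\le h_+$. If $t$ is an algebraic integer all of whose conjugates exceed $8$, and if both roots over each conjugate of $t$ are conjugates of $u$, then the numerator in Theorem~\ref{thm:general}(2) is governed by the largest conjugate of $t$ and the denominator by $t$ itself. To vary the two independently, we take $t$ among the numbers $m+2\cos(2\pi j/p)$, which form a set of conjugates that fills out an interval.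

\begin{proof}[Proof of Corollary~\ref{cor:values}(iii)]
\emph{The groups.} Fix an even integer $m\ge10$ and put $D=(m+2)^2-64$. If $t_0\ge8$ is an integer with $t_0^2-64=y^2$, $y\ge0$ an integer, then $(t_0-y)(t_0+y)=64$ with factors of the same parity, namely $(2,32)$, $(4,16)$ or $(8,8)$, so $t_0\in\{17,10,8\}$. As $m+2\ge12$ is even, $D$ is not a square. A positive integer that is not a square is a quadratic non-residue modulo infinitely many odd primes; let $p$ be such a prime for $D$, and let $\zeta=e^{2\pi i/p}$. The numbers
\[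
t_j=m+\zeta^j+\zeta^{-j}=m+2\cos(2\pi j/p),\qquad1\le j\le\tfrac{p-1}2,
\]
form a complete set of conjugate algebraic integers, $t_1$ is the largest, and $t_j>m-2\ge8$.

The polynomial $w^2-t_jw+16$ is irreducible over $\mathbb Q(t_j)$. Otherwise $t_j^2-64=y^2$ with $y\in\mathbb Q(t_j)\subset\mathbb Q(\zeta)$, and $y$ is an algebraic integer, hence lies in the ring of integers $\mathbb Z[\zeta]$. The ring homomorphism $\mathbb Z[\zeta]\to\mathbb F_p$, $\zeta\mapsto1$, sends $t_j$ to $m+2$, so $D$ would be a square modulo $p$.

Fix $j$, let $u$ be the larger root of $w^2-t_jw+16$ and $v=16/u$ the smaller one. Then $k=\mathbb Q(u)$ contains $t_j=u+16/u$, and by irreducibility each embedding $t_j\mapsto t_i$ of $\mathbb Q(t_j)$ extends to $k$ in two ways, sending $u$ to either root of $w^2-t_iw+16$. So the conjugates of $u$, and likewise those of $v$, are all the roots of all these polynomials. They are positive real algebraic integers because $t_i>8$, and the maximum of $h$ over them is $h_+(t_1)$. Since $a=h_+(t_j)\ge b=h_-(t_j)$, Theorem~\ref{thm:general} and \eqref{eq:h}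 give
\[
\delta=\frac{h_+(t_1)}{h_-(t_j)} .
\]
As $p\to\infty$ through such primes, $t_1\to m+2$ and the $t_j$ become dense in $[m-2,m+2]$. So every point of
\[
I_m=\left[\frac{h_+(m+2)}{h_-(m-2)},\ \frac{h_+(m+2)}{h_-(m+2)}\right]
\]
is a limit of values of $\delta$.

\emph{The intervals overlap.} The left endpoint of $I_{m+2}$ is at most the right endpoint of $I_m$ if and only if, with $t=m+2\ge12$,
\begin{equation}\label{eq:overlap}
\frac{h_+(t+2)}{h_+(t)}\le\frac{h_-(t-2)}{h_-(t)} .
\end{equation}
Differentiating $\sinh h_\pm=e^{\pm\xi}$ gives $dh_\pm/d\xi=\pm\tanh h_\pm$. The function $\tanh x/x$ is decreasing for $x>0$, because $\tanh$ is concave there and vanishes at $0$. Let $\omega$ be its value at $x=\operatorname{arcsinh}1$. From $h_-\le\operatorname{arcsinh}1\le h_+$ we get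
\[
\frac{d\log h_+}{d\xi}=\frac{\tanh h_+}{h_+}\le\omega\le\frac{\tanh h_-}{h_-}=-\frac{d\log h_-}{d\xi} .
\]
The function $\xi(t)$ is concave, since $\xi'(t)=1/(16\sinh2\xi)$ is decreasing. Therefore
\[
\log\frac{h_+(t+2)}{h_+(t)}\le\omega\bigl(\xi(t+2)-\xi(t)\bigr)\le\omega\bigl(\xi(t)-\xi(t-2)\bigr)\le\log\frac{h_-(t-2)}{h_-(t)},
\]
which is \eqref{eq:overlap}. Both endpoints of $I_m$ increase with $m$ and tend to $\infty$, so the union of the $I_m$ over even $m\ge10$ is $[h_+(12)/h_-(8),\infty)$. Finally, $\xi(8)=0$ gives $h_-(8)=\operatorname{arcsinh}1$, and $\cosh2\xi(12)=\frac32$ gives $e^{2\xi(12)}=\frac{3+\sqrt5}2=\varphi^2$, so $h_+(12)=\operatorname{arcsinh}\varphi$.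
\end{proof}

\begin{thebibliography}{1}

\bibitem{BCDP}
Mikhail Belolipetsky, Gregory Cosac, Cayo D\'oria and Gisele Teixeira Paula,
\emph{Geometry and arithmetic of semi-arithmetic Fuchsian groups},
arXiv:2310.13151 (2023).

\end{thebibliography}
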